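# Sets in which no element divides a product of $h$ others: how far they can outgrow the primes

## A natural ceiling: $n^{\exp(-C\sqrt{\log h\,\log\log n})}$

Throughout, $h\ge 2$ is a fixed integer, $[n]=\{1,\dots,n\}$, $A(n)=A\cap[n]$ for $A\subseteq\mathbb Z^+$, $\pi(n)$ is the number of primes up to $n$, and $\log$ is the natural logarithm.

**Definition (property $\mathcal P_h$).** A set $A\subseteq\mathbb Z^+$ has property $\mathcal P_h$ if there are no distinct $a_0,a_1,\dots,a_h\in A$ with $a_0\mid a_1a_2\cdots a_h$.

The set of all primes has $\mathcal P_h$ for every $h$. The set $\{6,10,15\}$ does not have $\mathcal P_2$, since $6\mid 10\cdot 15$. An infinite set with $\mathcal P_h$ cannot contain $1$, because $1$ divides everything.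

How much larger than the primes can such a set be? The following is known: for every $h\ge2$ there are a constant $c>0$ and an infinite $A$ with property $\mathcal P_h$ such that
$$|A(x)|\ge\pi(x)+\exp\Big\{(\log x)^{1-\frac{c\sqrt{\log h}}{\sqrt{\log\log x}}}\Big\}$$
for every sufficiently large $x$. The problem, from Péter Pál Pach, Csaba Sándor, "Multiplicative bases and an Erdős problem", arXiv:1602.06724 (2016), asks whether this shape is a ceiling. Is there a constant $C_h>0$ such that every infinite $A$ with
$$|A(n)|\ge\pi(n)+\exp\Big\{(\log n)^{1-\frac{C_h\sqrt{\log h}}{\sqrt{\log\log n}}}\Big\}\qquad\text{for all } n\ge n_0(A)$$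
contains distinct $a_0,\dots,a_h$ with $a_0\mid a_1\cdots a_h$?

Since $(\log n)^{-s/\sqrt{\log\log n}}=\exp(-s\sqrt{\log\log n})$, the strange expression is just a power of $n$ with a slowly decaying exponent:
$$\exp\Big\{(\log n)^{1-\frac{C\sqrt{\log h}}{\sqrt{\log\log n}}}\Big\}=n^{\exp(-C\sqrt{\log h\,\log\log n})}.\tag{1}$$
A smaller $C$ means a larger set. The first guess is *yes*: the square root looks like the outcome of an optimization, so for small enough $C$ the bound should be out of reach. Let us test this on small cases, and then on the construction that they suggest.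

## Trading nine primes for nine products

An even cruder guess would be that nothing beats the primes. Take $h=2$ and arrange the first nine primes in three rows, with columns indexed by $u\in\mathbb F_3=\{0,1,2\}$:
$$\text{row }0:\ 2,3,5;\qquad \text{row }1:\ 7,11,13;\qquad \text{row }2:\ 17,19,23 .$$
For each polynomial $f(X)=b+cX$ over $\mathbb F_3$, multiply the entry in column $f(0)$ of row 0, the entry in column $f(1)$ of row 1, and the entry in column $f(2)$ of row 2. The nine products are
$$238,\ 627,\ 1495\ (c=0);\qquad 506,\ 663,\ 665\ (c=1);\qquad 494,\ 483,\ 935\ (c=2).$$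
Two distinct linear polynomials agree in at most one point, so two of these numbers share at most one prime. Each of them has three primes, so two others cover at most two of its three primes. Hence the nine products together with the primes above $23$ form a set with $\mathcal P_2$, and it has exactly $\pi(n)$ elements up to $n$ for $n\ge1495$. We break even. With $\mathbb F_5$ and again three rows, $15$ primes are traded for $25$ products, and the excess is $10$ for all large $n$. So the crude guess is false. Here is the trade in general.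

**Lemma 1.** Let $q$ be a prime, $2\le t\le q$, $m=\lceil t/h\rceil$, and let $p_{i,u}$ ($0\le i<t$, $u\in\mathbb F_q$) be $tq$ distinct primes. For $f\in\mathbb F_q[X]$ with $\deg f<m$ put $a_f=\prod_{i=0}^{t-1}p_{i,f(i)}$. Then the $q^m$ integers $a_f$ are distinct, and $a_{f_0}$ does not divide a product of at most $h$ of the $a_f$ with $f\ne f_0$.

*Proof.* Since $t\le q$, the points $0,1,\dots,t-1$ are distinct in $\mathbb F_q$. If $f\neq g$, then $f-g$ is a nonzero polynomial of degree at most $m-1$, so $f$ and $g$ agree in at most $m-1$ of these points. The prime $p_{i,f(i)}$ divides $a_g$ only if $g(i)=f(i)$. So $a_f$ and $a_g$ share at most $m-1$ primes. As $m-1<t/h\le t$, this gives $a_f\ne a_g$. The product of at most $h$ of the $a_f$ with $f\ne f_0$ contains at most $h(m-1)<t$ of the $t$ distinct primes of $a_{f_0}$, so $a_{f_0}$ does not divide it. $\square$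

With $t=h+1$ we have $m=2$: $(h+1)q$ primes are traded for $q^2$ products, a profit as soon as $q>h+1$. Finitely many trades give only a bounded excess. With infinitely many trades there is a cash-flow problem. If we remove $tq$ primes from $(y,2y]$, the products exceed $y^t$, so between $2y$ and $y^t$ we are $tq$ elements short. This debt must be covered by the profits of earlier trades.

## Chains with one length per level stop at $\sqrt{\log\log n}$

The sensible plan is a chain of trades in which each level pays for the next. At level $k$ we use primes in $(y_k,2y_k]$, a length $t_k$ that is a multiple of $h$, and a prime $q_k\ge t_k$. Let $M_k$ be the budget, that is, the number of products supplied by the previous level. We require $t_kq_k\le M_k$, so that the debt is covered. The level then supplies $M_{k+1}=q_k^{t_k/h}$ products of size at most $(2y_k)^{t_k}$, and we take $y_{k+1}\ge(2y_k)^{t_k}$ so that the money has arrived. We also assume $M_{k+1}\ge2M_k$. Measure the wealth by $\lambda_k=\log M_k/\log y_k$, with $\lambda_1\le1$. Then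
$$\lambda_{k+1}=\frac{(t_k/h)\log q_k}{\log y_{k+1}}\le\frac{(t_k/h)\,\lambda_k\log y_k}{t_k\log y_k}=\frac{\lambda_k}h,\qquad\text{so}\qquad \lambda_k\le h^{-(k-1)}.$$
Each level divides the exponent by at least $h$, so we want few levels, hence large $t_k$. But look at $x_k=y_k^{t_k}$. Every product of level $k$ exceeds $x_k$, so the excess at $x_k$ is at most the number of products of earlier levels. This is at most $M_2+\dots+M_k\le2M_k$, and
$$M_k=q_{k-1}^{t_{k-1}/h}\le y_{k-1}^{\lambda_{k-1}t_{k-1}/h}=x_{k-1}^{\lambda_{k-1}/h}\le x_{k-1}^{h^{-(k-1)}}=x_k^{\theta_k},\qquad \theta_k=h^{-(k-1)}\,\frac{\log x_{k-1}}{\log x_k}\qquad(k\ge2).$$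

Write $X_k=\log\log x_k$. This is increasing in $k$, since $x_k\ge y_k>x_{k-1}$. Then $-\log\theta_k=(k-1)\log h+(X_k-X_{k-1})$. Suppose the chain achieves excess at least $2x_k^{\exp(-f(X_k))}$ at every $x_k$ with $k\ge2$, where $f$ is nonnegative and nondecreasing. Then $-\log\theta_k\le f(X_k)$. So for $2\le k\le K$ we get $X_k-X_{k-1}\le f(X_K)$, and also $(K-1)\log h\le f(X_K)$. Summing over $k$,
$$X_K-X_1\le(K-1)f(X_K)\le\frac{f(X_K)^2}{\log h},\qquad\text{that is,}\qquad f(X_K)\ge\sqrt{\log h\,(\log\log x_K-X_1)} .$$
This is the shape (1). Conversely, with $t_k=h^{k+1}$ one finds, to leading order, $\lambda_k\approx h^{-k}$, $\log\log y_k\approx\frac12k^2\log h$ and worst exponent $\lambda_k/t_k\approx h^{-2k}\approx\exp(-2\sqrt2\,\sqrt{\log h\log\log y_k})$. So these chains reach the guessed shape and cannot pass it.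

The exact place where the plan stops is the stretch from $y_k^2$ to $y_k^{t_k}$. Nothing new arrives there, and the exponent drops by a factor $t_k$. The way past it is to use *all* lengths $t=2,3,\dots,T_k$ at level $k$, each on its own set of $tq_k$ primes. The cost rises only from $T_kq_k$ to about $T_k^2q_k$. If $T_k\le M_k^{\varepsilon}$, this forces us to shrink $\log q_k$ by a factor like $1-3\varepsilon$ and no more. Then products arrive at every power $(2y_k)^t$, the dip disappears, and $t$ may run up to a *power of $M_k$*. So $\log y_{k+1}$ becomes exponentially large in $\log M_k$, and the number of levels below $x$ is an iterated logarithm.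

## The exponent $h^{-\log^* n}$

**Definition ($\log^*$).** $\log^*x$ is the least $j\ge0$ such that the $j$-fold iterated logarithm of $x$ is $\le1$.

For example $\log^*1=0$, $\log^*e=1$, and $\log^*10^6=3$, since the successive logarithms of $10^6$ are about $13.8,\ 2.63,\ 0.97$. For $x>0$ we have $e^x>1$, hence $\log^*(e^x)=1+\log^*x$. The function is nondecreasing. Let $x\le x'$ and use induction on $\log^*x'$. If $x\le1$, then $\log^*x=0$. Otherwise $1<x\le x'$ and $\log^*x=1+\log^*(\log x)\le1+\log^*(\log x')=\log^*x'$.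

Also $\log^*u\le1+u$ for $u\ge0$. This is clear for $u\le1$, and for $u>1$, by induction on $\log^*u$, we have $\log^*u=1+\log^*(\log u)\le2+\log u\le1+u$. Applying it to $u=\log\log\log n$,
$$\log^*n=3+\log^*(\log\log\log n)\le4+\log\log\log n\qquad(n>e^{e^e}).\tag{2}$$
Two consequences will be used: $\log^*n=o(\sqrt{\log\log n})$, and $h^{-\log^*n}\log n\ge h^{-4}(\log\log n)^{-\log h}\log n\to\infty$.

**Theorem 1.** Let $h\ge2$. For every $B>0$ there is an infinite $A\subseteq\mathbb Z^+$ with property $\mathcal P_h$ and
$$|A(n)|\ge\pi(n)+n^{B\,h^{-\log^*n}}\qquad\text{for all sufficiently large }n.$$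

**Corollary.** No constant $C_h$ as in the problem exists. For every $h\ge2$ one infinite set $A$ with property $\mathcal P_h$ satisfies the lower bound of the problem for every constant $C_h>0$ at once.

*Proof from Theorem 1.* Take the set $A$ of Theorem 1 with $B=1$, and let $C>0$. By (2), $\log h\cdot\log^*n\le C\sqrt{\log h\,\log\log n}$ for $n\ge n_0(C)$, that is, $h^{-\log^*n}\ge\exp(-C\sqrt{\log h\log\log n})$. By (1), $A$ satisfies the hypothesis of the problem with $C_h=C$. It has $\mathcal P_h$, so the divisibility does not occur. $\square$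

**Theorem 2.** Let $h\ge2$, let $A$ be infinite with property $\mathcal P_h$, and suppose $|A(n)|\ge\pi(n)$ for all $n\ge n_0$. Then there are $C,n_1$, depending only on $h$ and $n_0$, with
$$|A(n)|\le\pi(n)+n^{C\,h^{-\log^*n}}\qquad\text{for all }n\ge n_1.$$

Consequently, if $\omega(n)\to\infty$ and $|A(n)|\ge\pi(n)+n^{\omega(n)h^{-\log^*n}}$ for all large $n$, then there are distinct $a_0,\dots,a_h\in A$ with $a_0\mid a_1\cdots a_h$. Indeed, $A$ is infinite, and if it had $\mathcal P_h$, Theorem 2 would give $\omega(n)\le C$ for all large $n$. By Theorem 1, $\omega$ cannot be replaced by any constant.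

So the answer to the problem is **no**, and the threshold for the excess $|A(n)|-\pi(n)$ is $n^{\Theta(1)\,h^{-\log^*n}}$. A set with $\mathcal P_h$ and $|A(n)|\ge\pi(n)$ for all large $n$ has excess at most $n^{C_Ah^{-\log^*n}}$ for all large $n$. For every constant $B$ an excess of at least $n^{Bh^{-\log^*n}}$ for all large $n$ is attained. In particular $C_A$ cannot be chosen independently of $A$.

## Construction with all lengths: proof of Theorem 1

**Step 1. Parameters.** This step fixes the sizes at each level. Let $\varepsilon_k=2^{-k-3}$ for $k\ge1$, a summable sequence, so that the total loss over all levels is a constant factor. Let $y_1$ be large and $M_1=\sqrt{y_1}$. Given $y_k$ and $M_k$, put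
$$T_k=\lfloor M_k^{\varepsilon_k}\rfloor,\quad r_k=\lfloor M_k^{\varepsilon_k/2}\rfloor,\quad q_k\text{ a prime in }\big(\tfrac12M_k^{1-3\varepsilon_k},\,M_k^{1-3\varepsilon_k}\big],\quad y_{k+1}=(2y_k)^{r_k},\quad M_{k+1}=q_k^{r_k/h}.$$
Lengths up to $T_k$ will be used, but the next level already starts at $(2y_k)^{r_k}$ with $r_k\approx\sqrt{T_k}$. The surplus of lengths keeps level $k$ productive until level $k+1$ has delivered its first products. Let $L_k=\log y_k$ and $\lambda_k=\log M_k/L_k$. Then $\lambda_1=\frac12$, and since the factors $r_k$ cancel,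
$$\lambda_{k+1}=\frac{\log q_k}{h\log(2y_k)}.$$

**Step 2. Growth of the parameters.** This step shows that the parameters are well defined, that $\lambda_k$ loses only the factor $h$ per level up to a constant in total, and that $L_k$ grows like a tower. Assume $L_1\ge(64h)^4$. We claim that for all $k\ge1$:

- (i) $\lambda_k\le\frac12$;
- (ii) $\lambda_k\ge\frac12h^{-(k-1)}\prod_{j<k}(1-2^{-j-1})\ge\frac14h^{-(k-1)}$;
- (iii) $L_k\ge(64h)^{2k+2}$;
- (iv) $L_{k+1}\ge e^{\sqrt{L_k}}$.

The second inequality in (ii) holds because $\prod_{j<k}(1-2^{-j-1})\ge1-\sum_{j\ge1}2^{-j-1}=\frac12$. For $k=1$, (i), (ii), (iii) are immediate. Assume (i), (ii), (iii) for $k$. Then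
$$\log M_k=\lambda_kL_k\ge\tfrac14h^{-(k-1)}(64h)^{2k+2}\ge\tfrac14\,64^{2k+2}\ge2^{k+5}.\tag{3}$$
So $M_k^{\varepsilon_k}\ge\exp(2^{k+5}2^{-k-3})=e^4\ge16$ and $r_k\ge\lfloor e^2\rfloor=7$. Also $M_k^{1-3\varepsilon_k}\ge2$. For real $z\ge2$ there is a prime in $(z/2,z]$, by Bertrand's postulate applied to $\lfloor z/2\rfloor$. So $q_k$ exists.

*Proof of (i) for $k+1$.* As $q_k\le M_k$ and $\log(2y_k)\ge L_k$, we get $\lambda_{k+1}\le\log M_k/(hL_k)=\lambda_k/h\le\frac12$.

*Proof of (ii) for $k+1$.* We have $\log q_k\ge(1-3\varepsilon_k)\log M_k-\log2$ and $\frac1{L_k+\log2}\ge\frac1{L_k}\big(1-\frac{\log2}{L_k}\big)$. With $(1-a)(1-b)\ge1-a-b$ for $a,b\ge0$, and $\log M_k\le L_k$,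
$$\lambda_{k+1}\ge\frac{\lambda_k}h\Big(1-3\varepsilon_k-\frac{\log2}{\log M_k}\Big)\Big(1-\frac{\log2}{L_k}\Big)\ge\frac{\lambda_k}h\Big(1-3\varepsilon_k-\frac{2\log2}{\log M_k}\Big)\ge\frac{\lambda_k}h\big(1-2^{-k-1}\big).$$
The last step uses (3): $3\varepsilon_k+\frac{2\log2}{\log M_k}\le2^{-k}\big(\frac38+\frac{2\log2}{32}\big)\le2^{-k-1}$, because the bracket is about $0.42$.

*Proof of (iv) for $k$.* Since $\lfloor z\rfloor\ge z/2$ for $z\ge1$, and $L_k\ge2$,
$$L_{k+1}=r_k\log(2y_k)\ge r_kL_k\ge\tfrac12M_k^{\varepsilon_k/2}L_k\ge M_k^{\varepsilon_k/2}=\exp\big(\tfrac12\varepsilon_k\lambda_kL_k\big).$$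
Here $\frac12\varepsilon_k\lambda_k\ge2^{-k-4}\cdot\frac14h^{-(k-1)}=2^{-k-6}h^{-(k-1)}$ and $\sqrt{L_k}\ge(64h)^{k+1}\ge2^{k+6}h^{k-1}$. So $\frac12\varepsilon_k\lambda_k\sqrt{L_k}\ge1$ and $\frac12\varepsilon_k\lambda_kL_k\ge\sqrt{L_k}$.

*Proof of (iii) for $k+1$.* With $z=(64h)^{k+1}$, (iv) and (iii) for $k$ give $L_{k+1}\ge e^{z}\ge z^4=(64h)^{4k+4}\ge(64h)^{2k+4}$. This completes the induction.

**Step 3. The set.** This step checks that there are enough primes for all the trades and defines $A$. Since $\varepsilon_k\le\frac1{16}$, we have $q_k\ge\frac12M_k^{13/16}\ge M_k^{1/16}\ge T_k$, so Lemma 1 applies with $q=q_k$ for all $2\le t\le T_k$. The number of primes needed at level $k$ is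
$$\sum_{t=2}^{T_k}tq_k\le T_k^2q_k\le M_k^{2\varepsilon_k+1-3\varepsilon_k}=M_k^{1-\varepsilon_k}\le\frac{M_k}{16}\le\sqrt{y_k},\tag{4}$$
using $M_k^{\varepsilon_k}\ge16$ and $\lambda_k\le\frac12$. Chebyshev's theorem gives $\pi(2y)-\pi(y)\ge\sqrt y$ for $y\ge y_*$. (In fact the difference is at least a constant times $y/\log y$.) We take $y_1\ge y_*$. So for every $k\ge1$ and $2\le t\le T_k$ we can choose pairwise disjoint sets $S_{k,t}$ of $tq_k$ primes in $(y_k,2y_k]$. Intervals of different levels are disjoint because $y_{k+1}\ge(2y_k)^7$. Let $\mathcal F_{k,t}$ be the family of Lemma 1 built on $S_{k,t}$. It has $q_k^{\lceil t/h\rceil}$ elements, each at most $(2y_k)^t$. Put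
$$A=\Big(\{\text{primes}\}\setminus\bigcup_{k,t}S_{k,t}\Big)\cup\bigcup_{k,t}\mathcal F_{k,t}.$$

**Step 4. $A$ has $\mathcal P_h$.** Let $a_0,\dots,a_h\in A$ be distinct. If $a_0$ is a prime, it lies outside all $S_{k,t}$, since elements of the $\mathcal F_{k,t}$ are composite. So it divides no other prime and no element of any family, hence not the product $a_1\cdots a_h$. If $a_0\in\mathcal F_{k,t}$, it is coprime to every element of $A\setminus\mathcal F_{k,t}$: the primes in $A$ avoid $S_{k,t}$, and the other families use disjoint prime sets. So $a_0\mid a_1\cdots a_h$ would force $a_0$ to divide the product of those $a_i$ ($i\geq 1$) that lie in $\mathcal F_{k,t}$. These are at most $h$ elements different from $a_0$, so this contradicts Lemma 1 (if there are none, the product is $1<a_0$).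

**Step 5. Each level pays for the next.** This step bounds the excess from below by half the products of any one level. Let $C_k(x)$ be the number of elements $\le x$ of $\bigcup_t\mathcal F_{k,t}$, and $D_k(x)$ the number of primes $\le x$ in $\bigcup_tS_{k,t}$. Then $D_k(x)=0$ for $x\le y_k$, and $D_k(x)\le M_k/16$ always, by (4). If $x>y_{k+1}=(2y_k)^{r_k}$, then all of $\mathcal F_{k,r_k}$ lies below $x$ (note $2\le r_k\le T_k$), so
$$C_k(x)\ge q_k^{r_k/h}=M_{k+1}\ge2D_{k+1}(x).$$
If $x\le y_{k+1}$, then $D_{k+1}(x)=0$. So always $C_k(x)-D_{k+1}(x)\ge\frac12C_k(x)\ge0$, and for every $k$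
$$|A(x)|-\pi(x)=-D_1(x)+\sum_{j\ge1}\big(C_j(x)-D_{j+1}(x)\big)\ge\tfrac12C_k(x)-M_1.\tag{5}$$

**Step 6. No dip.** This step shows that at every $x$ some level supplies about $x^{h^{-k}/8}$ products. Let $x\ge(2y_1)^2$ and choose $k$ with $(2y_k)^2\le x<(2y_{k+1})^2$. Since $r_k\ge3$, we have $2r_k+2\le r_k^2+1$. Since $r_k^2$ is an integer and $r_k^2\le M_k^{\varepsilon_k}$, we have $r_k^2\le T_k$. Hence
$$(2y_{k+1})^2=4(2y_k)^{2r_k}\le(2y_k)^{2r_k+2}\le(2y_k)^{r_k^2+1}\le(2y_k)^{T_k+1}.$$
So $t=\lfloor\log x/\log(2y_k)\rfloor$ satisfies $2\le t\le T_k$, and all of $\mathcal F_{k,t}$ lies below $(2y_k)^t\le x$. As $\log x<(t+1)\log(2y_k)$,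
$$\log C_k(x)\ge\tfrac th\log q_k=t\,\lambda_{k+1}\log(2y_k)\ge\tfrac t{t+1}\lambda_{k+1}\log x\ge\tfrac23\cdot\tfrac14h^{-k}\log x\ge\tfrac18h^{-k}\log x.\tag{6}$$

**Step 7. Counting levels by $\log^*$.** This step turns $h^{-k}$ into $h^{-\log^*x}$. Put $G_k=\frac12\sqrt{L_k}-1\ge2$. By (iv),
$$G_{k+1}\ge\tfrac12e^{\sqrt{L_k}/2}-1=\tfrac12e^{G_k+1}-1=\tfrac e2e^{G_k}-1\ge e^{G_k},$$
because $(\frac e2-1)e^{2}>1$. Hence $\log^*G_{k+1}\ge1+\log^*G_k$, and $\log^*G_k\ge\log^*G_1+k-1$. As $x\ge y_k=e^{L_k}\ge G_k$, we get $\log^*x\ge\log^*G_1+k-1$, so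
$$h^{-k}\ge h^{\log^*G_1-1}\,h^{-\log^*x}.$$
Given $B$, choose $y_1$ so large that also $\frac18h^{\log^*G_1-1}\ge2B$. This is possible since $G_1\to\infty$ as $y_1\to\infty$. Then (5) and (6) give
$$|A(x)|-\pi(x)\ge\tfrac12x^{2Bh^{-\log^*x}}-M_1\ge x^{Bh^{-\log^*x}}$$
for all large $x$: with $u=x^{Bh^{-\log^*x}}$ the middle expression is $\frac12u^2-M_1$, and $u\to\infty$ by (2). This proves Theorem 1. $\square$

## Debt primes and poor divisors

We turn to Theorem 2. Let $A$ be infinite with $\mathcal P_h$ and $|A(n)|\ge\pi(n)$ for $n\ge n_0$, where we may take $n_0$ to be a positive integer. The plan is to identify the primes that have been "traded away", to bound the products by those primes, and to use that debt never exceeds credit.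

**Definition (debt primes).** $Q$ is the set of primes with exactly one multiple in $A$, $\mathcal R$ is the set of all other primes, and $R(x)=|\mathcal R\cap[1,x]|$. $A_1$ is the set of $a\in A$ divisible by some $p\in Q$, $A_2=A\setminus A_1$, and $E(x)=|A_2\cap[1,x]|$.

In the nine-prime example, where $A$ consists of the nine products and the primes above $23$, each of $2,\dots,23$ has three multiples in $A$. So $\mathcal R=\{2,\dots,23\}$, $Q$ is the set of primes above $23$, and $A_2$ is the set of nine products.

Choosing for each $a\in A_1$ a prime $p\in Q$ with $p\mid a$ gives an injection $A_1(n)\to Q\cap[n]$, since $p$ determines its only multiple. So $|A(n)|\le\pi(n)-R(n)+E(n)$. Combined with $|A(n)|\ge\pi(n)$ this yields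
$$R(x)\le E(x)\quad\text{and}\quad|A(x)|-\pi(x)\le E(x)\qquad(x\ge n_0).\tag{7}$$
All prime factors of an element of $A_2$ lie in $\mathcal R$. Each such prime has a multiple in $A$ but not exactly one, so it has at least two.

**Definition (poor).** A positive integer $d$ is poor if it has at most $h$ multiples in $A$.

In the example with $h=2$, the prime $17$ is not poor, having three multiples, but $14=2\cdot7$ is poor, as it divides only $238$. In general $1$ is never poor, as $A$ is infinite. We write $\nu_p(a)$ for the exponent of $p$ in $a$.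

**Lemma 2.** If $a\in A_2$ and $a=d_1\cdots d_h$, then some $d_i$ is poor and is not a prime with $\nu_{d_i}(a)=1$.

*Proof.* Let $I$ be the set of $i$ for which $d_i$ is a prime with $\nu_{d_i}(a)=1$. The primes $d_i$ ($i\in I$) are distinct, since a repetition would give $\nu_{d_i}(a)\ge2$. Each has at least two multiples in $A$, so it divides some $b_i\in A\setminus\{a\}$. The $b_i$ may coincide, but the product of the distinct elements among them is divisible by $\prod_{i\in I}d_i$, because the $d_i$ are distinct primes. Suppose every $d_i$ with $i\notin I$ had at least $h+1$ multiples in $A$. Then for $i\notin I$, one after another, we could choose $b_i\in A$ with $d_i\mid b_i$, different from $a$ and from all elements chosen before. There are at most $1+(h-1)=h$ exclusions each time. We obtain at most $h$ distinct elements of $A\setminus\{a\}$ whose product is divisible by $a$. Adding further elements of the infinite set $A$ until there are exactly $h$ contradicts $\mathcal P_h$. $\square$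

## Balanced factorizations, and the trouble with three equal primes

Here is the natural argument. Suppose $R(e^w)\le e^{\gamma w}$ for $w\ge v$. Roughly $e^{\gamma z}$ integers up to $e^z$ are then composed of primes of $\mathcal R$. Split each $a\in A_2$ with $a\le e^W$ into $h$ factors of about equal size. By Lemma 2 one of them is poor. There are about $e^{\gamma W/h}$ possible poor factors, each serving at most $h$ elements $a$. So $E(e^W)$ is about $e^{\gamma W/h}$, and by (7) the same holds for $R$: the exponent $\gamma$ has dropped to $\gamma/h$.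

This breaks when $a$ has large prime factors. Take $h=2$ and $a=p_1p_2p_3$ with all $\log p_i$ near $W/3$. In any factorization $a=d_1d_2$ one factor contains two of the primes and has logarithm near $\frac23W$. Only $\frac23$ is gained, not $\frac12$. The rescue is that $\frac23<1$. By (7), even this poor gain makes the *large* primes of $\mathcal R$ rarer, with some exponent $\delta<\gamma$, while the smaller ones keep the exponent $\gamma$. So we give big primes their own exponent $\delta$ and repeat. The contribution of big primes shrinks by $\frac34$ in each round, until it falls below $\gamma/h$. (A factor that is a single big prime with $\nu_p(a)=1$ is harmless, by Lemma 2.)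

**Proposition 3.** Let $0<\gamma\le1$ and $v\ge1$ with $\gamma v\ge1$, and suppose $R(e^w)\le e^{\gamma w}$ for $w\ge v$. Let $0<\eta\le\frac1{40h}$, and let $W\ge1$ satisfy
$$\eta W\ge v,\qquad\eta\gamma W\ge h,\qquad e^v\log(3W)+8/\eta\le\eta\gamma W.\tag{8}$$
Let $\gamma/h\le\delta\le\gamma$ be such that $R(e^w)\le e^{\delta w}$ for all $w\ge\eta W$. Then
$$E(e^W)\le\exp\big(W\max\{\gamma(\tfrac1h+4\eta),\ \tfrac34\delta\}\big).$$

For the proof, call $p\in\mathcal R$ *big* if $\log p>\eta W$. Put $c_p=\delta$ for big $p$ and $c_p=\gamma$ otherwise. For a product $d$ of primes of $\mathcal R$ define its load $\kappa(d)=\sum_p\nu_p(d)\,c_p\log p$. It is additive over factorizations. For instance, with $h=2$ and three big primes with $\log p_i=W/3$, we have $\kappa(p_1p_2)=\frac23\delta W$.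

**Step (a). Counting by load.** This step makes precise that there are about $e^y$ integers of load at most $y$. We show: for $y\ge0$, the number of products $d$ of primes of $\mathcal R$ with $\log d\le W$ and $\kappa(d)\le y$ is at most $e^{(1+\eta)y+\eta\gamma W}$.

Each such $d$ satisfies $1\le e^{(1+\eta)(y-\kappa(d))}$. So the number is at most $e^{(1+\eta)y}\sum_{\log d\le W}e^{-(1+\eta)\kappa(d)}$. Split $d=d'd''$, where $d'$ collects the primes $\le e^v$. A prime has at most $1+W/\log2\le3W$ possible exponents in $d'$, and there are at most $e^v$ primes up to $e^v$. So there are at most $(3W)^{e^v}$ choices for $d'$, each with weight at most $1$. Dropping the size restriction on $d''$,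
$$\sum_{\log d\le W}e^{-(1+\eta)\kappa(d)}\le(3W)^{e^v}\prod_{p\in\mathcal R,\ p>e^v}\big(1-p^{-(1+\eta)c_p}\big)^{-1}.$$
For non-big $p>e^v$ we have $p^{-(1+\eta)c_p}\le e^{-\gamma v}\le e^{-1}$. For big $p$ we have $p^{-(1+\eta)c_p}\le e^{-\delta\eta W}\le e^{-\gamma\eta W/h}\le e^{-1}$, by the second part of (8). Since $-\log(1-z)\le2z$ for $0\le z\le\frac12$, the logarithm of the product is at most $2\sum_{p\in\mathcal R,\,p>e^v}p^{-(1+\eta)c_p}$.

To bound the sum over non-big primes write $s=(1+\eta)\gamma$ and $p^{-s}=\int_{\log p}^\infty s\,e^{-sw}\,dw$. Interchanging sum and integral, the non-big primes above $e^v$ contribute at most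
$$\int_v^\infty s\,e^{-sw}R(e^w)\,dw\le(1+\eta)\gamma\int_v^\infty e^{-\eta\gamma w}\,dw\le\frac{1+\eta}\eta\le\frac2\eta.$$
For the big primes use $s=(1+\eta)\delta$, the lower limit $\eta W$ (which is $\ge v$) and $R(e^w)\le e^{\delta w}$. They also contribute at most $2/\eta$. So the logarithm of the product is at most $8/\eta$, and $(3W)^{e^v}e^{8/\eta}\le e^{\eta\gamma W}$ by the third part of (8). This proves (a).

**Step (b). Balanced factorization.** This step shows that every $a\in A_2$ with $\log a\le W$ can be written $a=d_1\cdots d_h$ so that each $d_i$ either is a prime with $\nu_{d_i}(a)=1$ or satisfies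
$$\kappa(d_i)\le y:=W\max\big\{(\tfrac1h+\eta)\gamma,\ \tfrac23\delta\big\}.$$

List the prime factors of $a$ with multiplicity. Let the big ones have logarithms $u_1\ge u_2\ge\dots\ge u_r$. Put the big ones, in this order, into $h$ bins, each into a bin of currently smallest load. Then put in the non-big ones, in any order, by the same rule. Note that $\kappa(a)\le\gamma\log a\le\gamma W$.

Consider the moment after the big primes have been placed, and a bin with at least two of them. A nonempty bin has positive load, so the first $h$ big primes went into different bins. Hence the last one in our bin has index $j>h$. Put $U=u_1+\dots+u_j\le W$. As $u_j$ is the smallest of these, $u_j\le U/(h+1)$. Before this insertion the bin had the smallest load, at most the average $\delta(U-u_j)/h$. Afterwards its load is at most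
$$\delta\Big(\frac{U-u_j}h+u_j\Big)=\delta\Big(\frac Uh+\frac{h-1}hu_j\Big)\le\delta U\,\frac{(h+1)+(h-1)}{h(h+1)}=\frac2{h+1}\,\delta U\le\tfrac23\delta W.$$
A bin that receives a non-big prime had, before its last insertion, load at most $\kappa(a)/h$. The insertion adds at most $\gamma\eta W$. So its final load is at most $(\frac1h+\eta)\gamma W$. A final bin is therefore of one of these types:

- it contains a non-big prime, with load at most $(\frac1h+\eta)\gamma W$;
- it contains at least two primes, all big, with load at most $\frac23\delta W$;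
- it is a single big prime $p$, and either $\nu_p(a)=1$, or $p^2\mid a$, so $\log p\le\frac12W$ and $\kappa(p)\le\frac12\delta W$;
- it is empty, with product $1$ and load $0$.

The products of the bins give the factorization.

**Step (c). Bounding $E$.** This step combines the two. Let $a\in A_2$, $a\le e^W$. Lemma 2, applied to the factorization of Step (b), gives a poor divisor $d=d_i$ of $a$ that is not a prime with $\nu_d(a)=1$, so $\kappa(d)\le y$. A poor $d$ arises from at most $h$ elements $a$. By (a) and $h\le e^h\le e^{\eta\gamma W}$,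
$$\log E(e^W)\le(1+\eta)y+2\eta\gamma W.$$
If $y=(\frac1h+\eta)\gamma W$, the right side is $\gamma W\big(\frac1h+\frac\eta h+\eta+\eta^2+2\eta\big)\le\gamma W(\frac1h+4\eta)$, because $\frac1h+\eta\le1$. If $y=\frac23\delta W$, we use $\gamma\le h\delta$: the right side is at most $\delta W\big(\frac23+\eta(\frac23+2h)\big)\le\frac34\delta W$, because $\eta(\frac23+2h)\le\frac1{60h}+\frac1{20}\le\frac1{12}$. This proves Proposition 3. $\square$

## From $\gamma$ to $\gamma/h$: repeated use of Proposition 3

**Step 1. One level.** This step lets the exponent $\delta$ of the big primes sink until the term $\frac34\delta$ no longer matters. Let $\gamma,v,\eta$ be as in Proposition 3, and suppose (8) holds for all $W\ge W_*$, where $W_*\ge1$ and $e^{W_*}\ge n_0$. Put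
$$\gamma'=\gamma(\tfrac1h+4\eta),\qquad\delta_j=\max\{\gamma',(\tfrac34)^j\gamma\}.$$
Since $\frac1h+4\eta\le\frac{11}{10h}\le1$, we have $\gamma'\le\gamma$ and $\delta_j\in[\gamma/h,\gamma]$. We show by induction on $j$ that
$$R(e^w)\le e^{\delta_jw}\qquad\text{for all }w\ge\eta^{1-j}W_*.$$
For $j=0$ this is the hypothesis on $\gamma$, because $\eta W_*\ge v$. Suppose it holds for $j$, and let $W\ge\eta^{-j}W_*$. Then $\eta W\ge\eta^{1-j}W_*$, so Proposition 3 applies with $\delta=\delta_j$ and gives
$$E(e^W)\le e^{W\max\{\gamma',\frac34\delta_j\}}=e^{\delta_{j+1}W}.$$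
As $e^W\ge n_0$, (7) gives $R(e^W)\le E(e^W)$. This is the claim for $j+1$, since $\eta^{1-(j+1)}=\eta^{-j}$.

Let $J=\lceil\log h/\log(4/3)\rceil\ge1$. Then $(\frac34)^J\gamma\le\gamma/h\le\gamma'$, so $\delta_J=\gamma'$. The induction step from $J-1$ to $J$ bounds both $E$ and $R$, and we get
$$R(e^w)\le E(e^w)\le e^{\gamma(\frac1h+4\eta)w}\qquad\text{for all }w\ge\eta^{-J}W_*.\tag{9}$$

**Step 2. Parameters for all levels.** This step arranges that Step 1 can be repeated forever, with total loss a constant factor. Let $\eta_k=\frac{2^{-k}}{40h}$ for $k\ge0$, $\gamma_0=1$, $\gamma_{k+1}=\gamma_k(\frac1h+4\eta_k)$. Then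
$$\gamma_k=h^{-k}\prod_{i<k}\Big(1+\frac{2^{-i}}{10}\Big)\in[h^{-k},2h^{-k}],$$
since the product is at most $e^{1/5}\le2$. Also $\gamma_k\le1$. Let $v_0\ge\log n_0$ be large in terms of $h$, and $v_{k+1}=e^{3v_k}$. The exponential jump is what condition (8) demands. The primes up to $e^v$ are not controlled at all, and they allow up to $(3W)^{e^v}$ integers, so $\eta\gamma W$ must exceed $e^v\log(3W)$. For $v_0$ large we have $v_{k+1}\ge hv_k$, hence $v_k\ge v_0h^k\ge v_0(1+k)$. Consequently, for all $k$,
$$\gamma_kv_k\ge1,\qquad e^{v_k/2}\ge80h^2(2h)^k\ge\frac{2h}{\eta_k\gamma_k},\qquad e^{v_k}\ge(40h\cdot2^k)^J=\eta_k^{-J}.\tag{10}$$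
Indeed $\gamma_kv_k\ge h^{-k}v_0h^k=v_0$. If $v_0\ge2\log(160h^3)$, then $e^{v_k/2}\ge(160h^3)^{1+k}\ge80h^2(2h)^k$, and $\frac{2h}{\eta_k\gamma_k}\le2h\cdot40h\cdot2^k\cdot h^k$. If $v_0\ge J\log(40h)$, then $e^{v_k}\ge(40h)^{J(1+k)}\ge(40h\cdot2^k)^J$.

**Step 3. Condition (8) holds for $W\ge W_*:=e^{2v_k}$.** Write $\gamma,v,\eta$ for $\gamma_k,v_k,\eta_k$, and let $W\ge e^{2v}$.

- By (10), $W^{1/4}\ge e^{v/2}\ge2h/(\eta\gamma)$, so $\eta\gamma W\ge2hW^{3/4}\ge h$.
- By (10), $\eta e^v\ge1$ (as $J\ge1$), so $\eta W\ge\eta e^v\cdot e^v\ge e^v\ge v$.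
- We have $e^v\log(3W)\le W^{1/2}\log(3W)\le W^{3/4}$ for $W$ above an absolute constant, which is ensured by $v_0$ large. Since $\eta\gamma\le1$, also $8/\eta\le(2/(\eta\gamma))^3\le W^{3/4}$. So the sum is at most $2W^{3/4}\le2hW^{3/4}\le\eta\gamma W$.

Moreover $W_*\ge v_k\ge v_0\ge\log n_0$, so $e^{W_*}\ge n_0$, as Step 1 requires.

**Step 4. All levels.** This step proves, by induction on $k\ge0$, that $R(e^w)\le e^{\gamma_kw}$ for $w\ge v_k$. For $k=0$ it is trivial: $R(e^w)\le e^w$. If it holds for $k$, then (9) gives $R(e^w)\le E(e^w)\le e^{\gamma_{k+1}w}$ for $w\ge\eta_k^{-J}e^{2v_k}$. By (10), $\eta_k^{-J}e^{2v_k}\le e^{3v_k}=v_{k+1}$, so this covers all $w\ge v_{k+1}$. The same argument bounds $E$: for every $k\ge1$,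
$$E(e^w)\le e^{\gamma_kw}\le e^{2h^{-k}w}\qquad(w\ge v_k).\tag{11}$$

**Step 5. Counting levels by $\log^*$.** This step turns $h^{-k}$ into $h^{-\log^*n}$ and finishes the proof of Theorem 2. Put $Z_k=4v_k$. Then $Z_{k+1}=4e^{3v_k}\le e^{4v_k}=e^{Z_k}$, so $\log^*Z_{k+1}\le1+\log^*Z_k$ and $\log^*Z_k\le\log^*Z_0+k$. Let $n\ge e^{v_1}$ and choose $k\ge1$ with $v_k\le\log n<v_{k+1}$. Then
$$\log^*n=1+\log^*(\log n)\le1+\log^*Z_{k+1}\le2+k+\log^*Z_0,$$
so $h^{-k}\le h^{2+\log^*Z_0}\,h^{-\log^*n}$. By (7) and (11), with $w=\log n$,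
$$|A(n)|-\pi(n)\le E(n)\le n^{2h^{-k}}\le n^{C\,h^{-\log^*n}},\qquad C=2h^{\,2+\log^*(4v_0)}.$$
Since $v_0$ was chosen in terms of $h$ and $n_0$ only, $C$ and $n_1=\lceil e^{v_1}\rceil$ depend only on $h$ and $n_0$. $\square$
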